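\title{A large first countable Hausdorff space that is weakly Lindel\"of with respect to closed sets}

\begin{abstract}
By a theorem of Alas, a first countable Urysohn space that is weakly Lindel\"of with respect to closed sets has cardinality at most the continuum $\mathfrak c$. We show in ZFC that this bound fails for Hausdorff spaces: if $\lambda$ is the least cardinal with $2^\lambda>\mathfrak c$, there are counterexamples of every cardinality $\tau$ with $\mathfrak c<\tau\le 2^\lambda$. The construction combines a topological device, which lets countably many points control arbitrarily many copies of $\mathbb Q$, with a system of $\mathfrak c$ decreasing sequences of subsets of ${}^\lambda 2$ that detects every uncountable set. We also prove two bounds that do hold for Hausdorff spaces.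
\end{abstract}

\section{The question and the results}\label{sec:intro}

A space $X$ is \emph{weakly Lindel\"of with respect to closed sets}, or a \emph{$wL_c$ space} for short, if for every closed set $F\subseteq X$ and every family $\mathcal U$ of open subsets of $X$ with $F\subseteq\bigcup\mathcal U$ there is a countable $\mathcal V\subseteq\mathcal U$ with $F\subseteq\overline{\bigcup\mathcal V}$. The members of $\mathcal U$ are open in $X$ and the closure is taken in $X$, so the condition describes how $F$ sits in $X$: countably many members of the cover need not cover $F$, but they must come arbitrarily close to each of its points.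

Two familiar classes of spaces have this property for different reasons. A Lindel\"of space is $wL_c$, because $\mathcal U\cup\{X\setminus F\}$ has a countable subcover. A ccc space, that is, a space in which every family of pairwise disjoint nonempty open sets is countable (every separable space is one), is also $wL_c$. Indeed, let $\mathcal G$ be a maximal family of pairwise disjoint nonempty open sets each of which lies in a member of $\mathcal U$. Then $\mathcal G$ is countable, maximality gives $U\setminus\overline{\bigcup\mathcal G}=\emptyset$ for every $U\in\mathcal U$, and we take for $\mathcal V$ one member of $\mathcal U$ above each member of $\mathcal G$. At the other extreme, a discrete space is $wL_c$ only if it is countable.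

How large can a first countable $wL_c$ space be? The real line has $\mathfrak c=2^\omega$ points. Recall that $X$ is \emph{Urysohn} if any two distinct points have neighborhoods with disjoint closures; regular Hausdorff spaces are Urysohn, and Urysohn spaces are Hausdorff. Alas proved that a first countable Urysohn $wL_c$ space has at most $\mathfrak c$ points. Bella \cite{Bella} states the following as an open problem.

\begin{quote}
\emph{Does every first countable Hausdorff space $X$ that is weakly Lindel\"of with respect to closed sets satisfy $|X|\le\mathfrak c$?}
\end{quote}

One might well guess that it does. In a first countable Hausdorff space each point of $\overline Y$ is the unique limit of a sequence from $Y$, so a set of size at most $\mathfrak c$ has a closure of size at most $\mathfrak c^\omega=\mathfrak c$; this settles the separable case with no separation axiom beyond Hausdorff, and Lemma~\ref{lem:ER} below settles the ccc case in the same generality. The answer is nevertheless negative. Throughout the paper,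
\[
\lambda=\min\{\mu:2^\mu>\mathfrak c\}.
\]

\begin{theorem}[ZFC]\label{thm:main}
There is a first countable Hausdorff space $X$, weakly Lindel\"of with respect to closed sets, with $|X|=2^\lambda>\mathfrak c$.
\end{theorem}

The construction gives more. Say that a set $N\subseteq F$ \emph{controls} $F$ if $F\subseteq\overline V$ for every open $V\supseteq N$. An \emph{open cover of $F$} is a family of open subsets of $X$ whose union contains $F$, and $2^{<\mathfrak c}=\sup\{2^\mu:\mu<\mathfrak c\}$.

\begin{theorem}[ZFC]\label{thm:strong}
For every cardinal $\tau$ with $\mathfrak c\le\tau\le2^\lambda$ there is a first countable Hausdorff space $X$ with $|X|=\tau$ in which every closed set $F$ is controlled by a countable set $N\subseteq F$. In particular this holds for $\tau=\mathfrak c^+$, and for $\tau=2^{\mathfrak c}$ if $2^{<\mathfrak c}=\mathfrak c$, for example under CH. Consequently, for each closed $F\subseteq X$, in the game where at inning $n$ player I plays an open cover $\mathcal U_n$ of $F$ and player II picks $U_n\in\mathcal U_n$, player II can guarantee $F\subseteq\overline{\bigcup_nU_n}$.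
\end{theorem}

Two positive statements survive in the Hausdorff class.

\begin{theorem}\label{thm:positive}
Let $X$ be first countable, Hausdorff and weakly Lindel\"of with respect to closed sets.
\begin{enumerate}
\item[(i)] Every closed discrete subset of $X$ has cardinality at most $\mathfrak c$.
\item[(ii)] If $X$ is a countable union of closed countably compact subspaces, then $|X|\le\mathfrak c$.
\end{enumerate}
\end{theorem}

We prove Theorem~\ref{thm:positive} first, in Section~\ref{sec:positive}, because its proof shows what a counterexample must look like. Section~\ref{sec:space} isolates a combinatorial object, an \emph{accumulation system} on a set $P$, works out the simplest example, and builds from any such system a space of size $|P|+\mathfrak c$. Section~\ref{sec:tree} constructs an accumulation system on a set of size $2^\lambda$, and Section~\ref{sec:end} assembles the pieces.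

\medskip
\noindent\emph{Conventions.} An ordinal is the set of smaller ordinals, $\omega=\{0,1,2,\dots\}$, and countable means finite or countably infinite. The cofinality $\operatorname{cf}(\alpha)$ of a limit ordinal $\alpha$ is the least size of an unbounded subset of $\alpha$. We write ${}^\alpha2$ for the set of functions $\alpha\to\{0,1\}$, ${}^{<\omega}2=\bigcup_n{}^n2$, and $f{\upharpoonright}\beta$ for a restriction; $f\subseteq g$ means that $g$ extends $f$. The Cantor space ${}^\omega2$ is compact and metrizable, and $y_j\to y$ means that for each $m$ we have $y_j{\upharpoonright}m=y{\upharpoonright}m$ for all large $j$. We use two textbook facts. First, $\mathfrak c^\omega=\mathfrak c$, so a set of size at most $\mathfrak c$ has at most $\mathfrak c$ countable subsets. Second, an uncountable closed subset of ${}^\omega2$ contains a perfect set and so has cardinality $\mathfrak c$.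

\section{What holds for Hausdorff spaces}\label{sec:positive}

In this section $X$ is first countable and Hausdorff, and for each $x\in X$ we fix a decreasing base $B_0(x)\supseteq B_1(x)\supseteq\cdots$ of open neighborhoods. We use the Erd\H{o}s--Rado theorem in the form $\mathfrak c^+\to(\omega_1)^2_\omega$: if $|F|>\mathfrak c$ and the two-element subsets of $F$ are colored with countably many colors, then there is an uncountable $F'\subseteq F$ all of whose two-element subsets have the same color.

\begin{lemma}\label{lem:ER}
If $F\subseteq X$ and $|F|>\mathfrak c$, then there are an uncountable $F'\subseteq F$ and $n<\omega$ such that the sets $B_n(x)$, $x\in F'$, are pairwise disjoint. In particular, if $X$ is ccc, then $|X|\le\mathfrak c$.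
\end{lemma}

\begin{proof}
Since $X$ is Hausdorff and the bases decrease, for distinct $x,y\in F$ there is a least $n$ with $B_n(x)\cap B_n(y)=\emptyset$. Color $\{x,y\}$ by this $n$ and apply the Erd\H{o}s--Rado theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i)]
Suppose that $F$ is closed and discrete with $|F|>\mathfrak c$, and take $F'$ and $n$ as in Lemma~\ref{lem:ER}. Every subset of a closed discrete set is closed, so $F'$ is closed, and $\mathcal U=\{B_n(x):x\in F'\}$ covers it. A countable $\mathcal V\subseteq\mathcal U$ omits some $B_n(x)$ with $x\in F'$. This neighborhood of $x$ is disjoint from $\bigcup\mathcal V$, so $x\notin\overline{\bigcup\mathcal V}$. Thus $X$ is not $wL_c$, a contradiction.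
\end{proof}

Part (ii) is a closing-off argument: we build a closed set $Y$ of size at most $\mathfrak c$ that contains a witness for every failure of density describable from $Y$, and then show that nothing lies outside $Y$. Recall that in a countably compact space every decreasing sequence of nonempty closed sets has a common point.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
Let $X=\bigcup_iC_i$ with each $C_i$ closed and countably compact. For $Y\subseteq X$ put $\mathcal B(Y)=\{B_m(x):x\in Y,\ m<\omega\}$.

\emph{Step 1: the set $Y$.} We define an increasing chain of sets $Y_\alpha$, $\alpha<\omega_1$, each of size at most $\mathfrak c$. Let $Y_0=\emptyset$ and take unions at limit stages. Given $Y_\alpha$, there are at most $\mathfrak c$ pairs $(\mathcal V,i)$ with $\mathcal V\subseteq\mathcal B(Y_\alpha)$ countable and $C_i\not\subseteq\overline{\bigcup\mathcal V}$. For each such pair choose a point of $C_i\setminus\overline{\bigcup\mathcal V}$, and let $Y_{\alpha+1}$ be the closure of $Y_\alpha$ together with the chosen points; as noted in Section~\ref{sec:intro}, its size is at most $\mathfrak c$. Let $Y=\bigcup_{\alpha<\omega_1}Y_\alpha$, so $|Y|\le\omega_1\cdot\mathfrak c=\mathfrak c$.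 A countable subset of $Y$ lies in some $Y_\alpha$, and this has two consequences. First, $Y$ is closed, because the limit of a sequence from $Y_\alpha$ lies in $Y_{\alpha+1}$. Second,
\begin{equation}\label{eq:reflect}
\text{if $\mathcal V\subseteq\mathcal B(Y)$ is countable and $C_i\cap Y\subseteq\overline{\textstyle\bigcup\mathcal V}$, then $C_i\subseteq\overline{\textstyle\bigcup\mathcal V}$,}
\end{equation}
because $\mathcal V\subseteq\mathcal B(Y_\alpha)$ for some $\alpha$, and if the conclusion failed, then $Y_{\alpha+1}$ would contain a point of $C_i\setminus\overline{\bigcup\mathcal V}$.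

Suppose that $p\in X\setminus Y$, say $p\in C_i$, and let $K=C_i\cap Y$, a closed set.

\emph{Step 2: some $n$ satisfies $\overline{B_n(p)}\cap K=\emptyset$.} Otherwise the sets $\overline{B_n(p)}\cap K$ are decreasing nonempty closed subsets of $C_i$ and have a common point. Since $X$ is Hausdorff, $\bigcap_n\overline{B_n(p)}=\{p\}$, so the common point is $p$ and $p\in K\subseteq Y$, a contradiction.

\emph{Step 3.} With $n$ as in Step 2, each $x\in K$ has a neighborhood $B_{m(x)}(x)$ disjoint from $B_n(p)$. As $X$ is $wL_c$, there is a countable $\mathcal V\subseteq\{B_{m(x)}(x):x\in K\}$ with $K\subseteq\overline{\bigcup\mathcal V}$. By \eqref{eq:reflect}, $p\in C_i\subseteq\overline{\bigcup\mathcal V}$, although $B_n(p)\cap\bigcup\mathcal V=\emptyset$. This contradiction shows that $X=Y$.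
\end{proof}

\begin{remark}\label{rem:shape}
Countable compactness is used only in Step 2. Run Steps 1 and 3 with $C_i=X$ for all $i$. They show that every first countable Hausdorff $wL_c$ space has a closed subset $Y$ with $|Y|\le\mathfrak c$ such that, for every $p\notin Y$, the closure of every neighborhood of $p$ meets $Y$. In a regular space this forces $Y=X$. In a counterexample, a small closed set must be entangled in this way with all of the many remaining points.
\end{remark}

\section{From accumulation systems to spaces}\label{sec:space}

\subsection*{Strips and boxes}

Let $P$ be a large set with the discrete topology and let $E=P\times\mathbb Q$, a disjoint sum of copies of $\mathbb Q$. This space is first countable and Hausdorff, but each \emph{line} $P\times\{q\}$ is a large closed discrete set. We add a set $Z$ of $\mathfrak c$ new points, which will play the role of $Y$ in Remark~\ref{rem:shape}. The new points have two tasks.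

The first task is to make open sets large. Each $z\in Z$ receives a real number $a(z)$, its \emph{anchor}, and each neighborhood of $z$ contains a \emph{strip} $P\times(J\cap\mathbb Q)$, where $J$ is an interval around $a(z)$. If an open set $V$ contains points $z_j$ with $a(z_j)\to q$, then $V$ contains strips that approach the line $P\times\{q\}$, and the whole line lies in $\overline V$. In this way countably many points control $|P|$ points. For the space to be Hausdorff, anchors must be irrational and pairwise distinct, which already limits $Z$ to $\mathfrak c$ points.

The second task is to force a closed set that has uncountably many points on the line $P\times\{q\}$ to contain such points $z_j$. For this, each $z$ is also attached to a rational $q$, and its $n$th neighborhood contains a \emph{box} $A_n\times(J\cap\mathbb Q)$, where $A_0\supseteq A_1\supseteq\cdots$ are subsets of $P$ and $J$ is an interval around $q$. If $D\subseteq P$ meets every $A_n$, then $z\in\overline{D\times\{q\}}$. To separate $z$ from each point $(p,q)$ we need $\bigcap_nA_n=\emptyset$, and to separate two new points attached to the same $q$ we need their sequences to be eventually disjoint. Finally,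 $a(z)\ne q$, so a single $z$ is not enough: among the new points in $\overline{D\times\{q\}}$ there must be some with anchors arbitrarily close to $q$. We arrange this with a function $k$ that prescribes how close the anchor is. These requirements are collected in the following definition.

\begin{definition}\label{def:system}
An \emph{accumulation system} on a set $P$ consists of a set $H$ with $|H|=\mathfrak c$, a decreasing sequence $A_0(h)\supseteq A_1(h)\supseteq\cdots$ of subsets of $P$ for each $h\in H$, and a function $k:H\to\omega$, such that, with
\[
\operatorname{acc}(D)=\{h\in H:A_n(h)\cap D\ne\emptyset\text{ for all }n\}\qquad(D\subseteq P),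
\]
the following hold.
\begin{enumerate}
\item[(A1)] $\bigcap_nA_n(h)=\emptyset$ for every $h\in H$.
\item[(A2)] If $h\ne h'$, then $A_n(h)\cap A_n(h')=\emptyset$ for some $n$, and hence for all larger $n$.
\item[(A3)] For every uncountable $D\subseteq P$, the function $k$ is unbounded on $\operatorname{acc}(D)$.
\end{enumerate}
\end{definition}

Two properties are immediate. If $D_0\subseteq D$, then $\operatorname{acc}(D_0)\subseteq\operatorname{acc}(D)$. If $P'\subseteq P$, then the sets $A_n(h)\cap P'$, with the same $H$ and $k$, form an accumulation system on $P'$, because $\operatorname{acc}(D)$ does not change for $D\subseteq P'$.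

The function $k$ will always come from a diagonalization of length $\mathfrak c$.

\begin{lemma}\label{lem:color}
Let $\mathcal Q$ be a nonempty family of at most $\mathfrak c$ subsets of a set $H$, each of cardinality $\mathfrak c$. There is $k:H\to\omega$ with $k[Q]=\omega$ for every $Q\in\mathcal Q$.
\end{lemma}

\begin{proof}
List $\mathcal Q$ as $(Q_\xi)_{\xi<\mathfrak c}$, with repetitions if necessary. By recursion on $\xi$ choose pairwise distinct elements $h_{\xi,i}\in Q_\xi$, $i<\omega$. This is possible because the earlier stages use at most $|\xi|\cdot\omega<\mathfrak c$ elements, so $\mathfrak c$ elements of $Q_\xi$ remain. Put $k(h_{\xi,i})=i$, and $k=0$ elsewhere.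
\end{proof}

So (A3) can be arranged as soon as the sets $\operatorname{acc}(D)$ are \emph{large} and there are \emph{few} of them, in the sense that each contains a member of a fixed family of at most $\mathfrak c$ sets of size $\mathfrak c$. The simplest instance is the following.

\begin{example}\label{ex:cantor}
Let $P=H={}^\omega2$ and let $A_n(s)=\{p\ne s:p{\upharpoonright}n=s{\upharpoonright}n\}$ be the punctured basic neighborhoods of $s$. Then (A1) holds because $p\ne s$ differ at some coordinate, and (A2) holds with any $n$ such that $s{\upharpoonright}n\ne s'{\upharpoonright}n$. The set $\operatorname{acc}(D)$ is the set of accumulation points of $D$ in the Cantor space, so it is closed. If $p\in D\setminus\operatorname{acc}(D)$, then for some $n$ the point $p$ is the only element of $D$ extending $p{\upharpoonright}n$; there are countably many finite sequences, so $D\setminus\operatorname{acc}(D)$ is countable. Hence for uncountable $D$ the set $\operatorname{acc}(D)$ is closed and uncountable, so of size $\mathfrak c$. A closed set is determined by the finite sequences that its elements extend, so there are at most $\mathfrak c$ closed sets. Lemma~\ref{lem:color}, applied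 to the family of closed sets of size $\mathfrak c$, gives $k$.
\end{example}

Here $|P|=\mathfrak c$. The content of Section~\ref{sec:tree} is that $P$ can be made larger than $\mathfrak c$ while $H$ keeps size $\mathfrak c$.

\subsection*{The space}

Fix an accumulation system on a nonempty set $P$. Let $E=P\times\mathbb Q$ and $Z=H\times\mathbb Q$, regarded as disjoint, and let $X=E\cup Z$. For $t\in\mathbb R$ and $n<\omega$ put
\[
J_n(t)=(t-2^{-n},t+2^{-n}),\qquad I_n(t)=J_n(t)\cap\mathbb Q.
\]
Choose an injection $a:Z\to\mathbb R\setminus\mathbb Q$ with
\begin{equation}\label{eq:anchor}
|a(h,q)-q|<2^{-k(h)}\qquad\text{for all }(h,q)\in Z.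
\end{equation}
To do so, list $Z$ in order type $\mathfrak c$; when $(h,q)$ is reached, fewer than $\mathfrak c$ values have been used and $J_{k(h)}(q)$ contains $\mathfrak c$ irrationals. Define
\begin{align*}
U_n(p,q)&=\{p\}\times I_n(q)&&\text{for }(p,q)\in E,\\
U_n(z)&=\{z\}\cup\bigl(P\times I_n(a(z))\bigr)\cup\bigl(A_n(h)\times I_n(q)\bigr)&&\text{for }z=(h,q)\in Z;
\end{align*}
see Figure~\ref{fig:nbhd}. Give $E$ the product topology, with $P$ discrete and $\mathbb Q$ as usual, and call $O\subseteq X$ \emph{open} if $O\cap E$ is open in $E$ and for each $z\in O\cap Z$ some $U_n(z)$ is contained in $O$.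

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!35] (5.2,0) rectangle (6.4,3);
\fill[gray!35] (1.9,1.7) rectangle (3.1,2.3);
\fill[gray!35] (1.9,0.7) rectangle (3.1,1.0);
\draw (0,0) rectangle (8,3);
\draw[dashed] (2.5,0) -- (2.5,3);
\draw[dashed] (5.8,0) -- (5.8,3);
\fill (2.5,0.35) circle (1.5pt) (2.5,0.85) circle (1.5pt) (2.5,1.35) circle (1.5pt) (2.5,2.0) circle (1.5pt) (2.5,2.7) circle (1.5pt);
\fill (4.15,3.6) circle (2pt);
\node[right] at (4.2,3.6) {$z=(h,q)$};
\node[below] at (2.5,0) {$q$};
\node[below] at (5.8,0) {$a(z)$};
\node[below] at (7.7,0) {$\mathbb Q$};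
\node[left] at (0,1.5) {$P$};
\node[left] at (1.9,2.0) {$A_n(h)$};
\end{tikzpicture}
\caption{The neighborhood $U_n(z)$ of a new point $z=(h,q)$ consists of $z$ and the shaded parts of $P\times\mathbb Q$: a strip of full height around the irrational anchor $a(z)$, and the box $A_n(h)\times I_n(q)$ around the rational $q$. As $n$ grows, both widths shrink and $A_n(h)$ decreases to $\emptyset$. The dots form a set $D\times\{q\}$; if $D$ meets every $A_n(h)$, then $z$ is in its closure.}\label{fig:nbhd}
\end{figure}

\begin{proposition}\label{prop:space}
The space $X$ is first countable and Hausdorff, $|X|=|P|+\mathfrak c$, the set $Z$ is closed and discrete with $|Z|=\mathfrak c$, and every closed $F\subseteq X$ is controlled by a countable set $N\subseteq F$.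
\end{proposition}

\begin{proof}
\emph{Topology and cardinality.} The open sets are closed under unions, and under finite intersections because each sequence $U_n(z)$ decreases. Each $U_n(x)$ is open: its intersection with $E$ is a union of sets of the form $R\times I_n(t)$ with $R\subseteq P$, which are open in $E$, and its intersection with $Z$ is empty or $\{x\}$. An open set containing $x$ contains some $U_n(x)$ by definition, so $\{U_n(x):n<\omega\}$ is a countable base at $x$. The set $E$ is open, so $Z$ is closed, and $U_n(z)\cap Z=\{z\}$ shows that $Z$ is discrete. We have $|Z|=\mathfrak c\cdot\omega=\mathfrak c$ and $|X|=|P|\cdot\omega+\mathfrak c=|P|+\mathfrak c$.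

\emph{Hausdorff.} Let $x\ne x'$. Then $U_n(x)\cap U_n(x')\subseteq E$, and $U_n(x)\cap E$ is the union of one or two \emph{rectangles} $R\times I_n(t)$; call $t$ the \emph{center}, and note that it does not depend on $n$. The center is $q$ for $x=(p,q)\in E$, and the centers are $a(x)$ and $q$ for $x=(h,q)\in Z$. It suffices to show that each rectangle of $x$ is disjoint from each rectangle of $x'$ for all large $n$. If the centers $t,t'$ differ, this holds once $2\cdot2^{-n}\le|t-t'|$. Since $a$ is injective with irrational values, an anchor of one point is never a center of the other. So if the centers agree, both equal the same rational $q$, and three cases remain, up to symmetry.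
\begin{itemize}
\item $x=(p,q)$ and $x'=(p',q)$ in $E$. Then $p\ne p'$, and $\{p\}\times I_n(q)$ misses $\{p'\}\times I_n(q)$.
\item $x=(p,q)\in E$ and $x'=(h,q)\in Z$. By (A1), $p\notin A_n(h)$ for large $n$, so $\{p\}\times I_n(q)$ misses $A_n(h)\times I_n(q)$.
\item $x=(h,q)$ and $x'=(h',q)$ in $Z$. Then $h\ne h'$, and by (A2) the boxes $A_n(h)\times I_n(q)$ and $A_n(h')\times I_n(q)$ are disjoint for large $n$.
\end{itemize}

\emph{Control.} Let $F$ be closed. The set $N$ has two parts: enough new points to approximate all anchors that occur in $F$, and all points of $F$ on lines that meet $F$ in a countable set. Every subspace of $\mathbb R$ is separable, so there is a countable $Z_0\subseteq F\cap Z$ such that $a[Z_0]$ is dense in $a[F\cap Z]$. For $q\in\mathbb Q$ let $D_q=\{p\in P:(p,q)\in F\}$, and put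
\[
N=Z_0\cup\bigcup\{D_q\times\{q\}:q\in\mathbb Q,\ D_q\text{ countable}\}.
\]
This set is countable because $\mathbb Q$ is. Let $V\supseteq N$ be open. For $z\in Z_0$ pick $m_z$ with $U_{m_z}(z)\subseteq V$, and let $W=\bigcup_{z\in Z_0}J_{m_z}(a(z))$, an open subset of $\mathbb R$ containing $a[Z_0]$. The strips give
\begin{equation}\label{eq:strips}
P\times(W\cap\mathbb Q)\subseteq V.
\end{equation}
Let $L$ be the closure of $a[Z_0]$ in $\mathbb R$, which is also the closure of $a[F\cap Z]$. If $t\in L$, then for every $n$ the open set $J_n(t)\cap W$ contains a point of $a[Z_0]$, so it is nonempty and contains a rational. By \eqref{eq:strips},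
\begin{equation}\label{eq:meets}
\bigl(\{p\}\times I_n(t)\bigr)\cap V\ne\emptyset\qquad\text{for all }t\in L,\ p\in P,\ n<\omega.
\end{equation}

Points of $N$ lie in $V$. Let $x\in F\setminus N$; we show that every $U_n(x)$ meets $V$. If $x=z\in Z$, then $a(z)\in L$ and $U_n(z)\supseteq P\times I_n(a(z))$, so \eqref{eq:meets} applies, $P$ being nonempty. Now let $x=(p,q)\in E$. Since $x\notin N$, the set $D_q$ is uncountable. For $h\in\operatorname{acc}(D_q)$ and any $m$, the neighborhood $U_m(h,q)$ contains $A_m(h)\times\{q\}$, which meets $D_q\times\{q\}\subseteq F$. As $F$ is closed, $(h,q)\in F\cap Z$, so $a(h,q)\in L$. By (A3) there are such $h$ with $k(h)$ arbitrarily large, and then \eqref{eq:anchor} gives $q\in L$. By \eqref{eq:meets}, $U_n(p,q)=\{p\}\times I_n(q)$ meets $V$. Hence $F\subseteq\overline V$.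
\end{proof}

\section{An accumulation system on $2^\lambda$ points}\label{sec:tree}

\subsection*{The cardinal $\lambda$ and the tree}

To enlarge Example~\ref{ex:cantor}, we replace ${}^\omega2$ by the set of branches of a taller binary tree. The tree should have more than $\mathfrak c$ branches but only $\mathfrak c$ nodes, since the nodes will index the system. The cardinal $\lambda$ is the least height at which this happens.

\begin{lemma}\label{lem:lambda}
We have $\omega<\lambda\le\mathfrak c$, $|{}^\alpha2|\le\mathfrak c$ for every ordinal $\alpha<\lambda$, and $\operatorname{cf}(\lambda)>\omega$.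
\end{lemma}

\begin{proof}
Since $2^\omega=\mathfrak c<2^{\mathfrak c}$, we have $\omega<\lambda\le\mathfrak c$. For $\alpha<\lambda$, minimality of $\lambda$ gives $2^{|\alpha|}\le\mathfrak c$. If $\lambda=\sup_n\lambda_n$ with $\lambda_n<\lambda$, then $p\mapsto(p{\upharpoonright}\lambda_n)_n$ is injective on ${}^\lambda2$, so $2^\lambda\le\prod_n|{}^{\lambda_n}2|\le\mathfrak c^\omega=\mathfrak c$, which is false.
\end{proof}

In this section $P={}^\lambda2$, so $|P|=2^\lambda>\mathfrak c$, and $T=\bigcup_{\alpha<\lambda}{}^\alpha2$ is the set of \emph{nodes}, so $|T|\le\lambda\cdot\mathfrak c=\mathfrak c$. For $t\in T$ let $[t]=\{p\in P:t\subseteq p\}$, and let $t^\frown i$ be the extension of $t$ by one more value $i\in\{0,1\}$. Two functions $f,g$ defined on ordinals are \emph{incompatible} if they differ somewhere on their common domain, and then $\Delta(f,g)$ is the least $\xi$ with $f(\xi)\ne g(\xi)$. For $p\in P$ and a function $s$ with $\operatorname{dom}s\le\lambda$, either $s\subseteq p$, or $\Delta(p,s)$ exists and is below $\operatorname{dom}s$.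

A node can be approached by a sequence of branching points only if its height has cofinality $\omega$. So let
\[
S=\{s\in T:\operatorname{dom}s\text{ is a limit ordinal of cofinality }\omega\},
\]
and for $s\in S$ fix a strictly increasing sequence $\ell_s(0)<\ell_s(1)<\cdots$ cofinal in $\operatorname{dom}s$. As ${}^\omega2\subseteq S\subseteq T$, we have $|S|=\mathfrak c$. The direct analogue of Example~\ref{ex:cantor} is to index by $S$ and to use the sets
\[
A^0_n(s)=\{p\in P:s\not\subseteq p,\ \Delta(p,s)\ge\ell_s(n)\}
\]
of branches that follow $s$ up to height $\ell_s(n)$ and leave it later. In a tree of uncountable height there is a new kind of uncountable set, for which these sets give too few accumulation points.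

\begin{example}\label{ex:comb}
For $\delta<\omega_1$ let $p_\delta\in P$ be the characteristic function of $\{\delta\}$, let $\mathbf 0\in P$ be the zero function, and let $D_0=\{p_\delta:\delta\in\Xi\}$ with $\Xi\subseteq\omega_1$ countable. Suppose that $D_0$ meets every $A^0_n(s)$. If $s$ took the value $1$, first at $\xi$, then for $\ell_s(n)>\xi$ the only $p_\delta$ that can lie in $A^0_n(s)$ is $p_\xi$, and $p_\xi$ does not lie in all of these sets. So $s=\mathbf 0{\upharpoonright}\alpha$ for some $\alpha$. Since $\Delta(p_\delta,s)=\delta$ for $\delta<\alpha$, the set $\Xi\cap\alpha$ is cofinal in $\alpha$, so $\alpha\le\sup\Xi<\omega_1$. Thus every countable subset of the uncountable set $\{p_\delta:\delta<\omega_1\}$ accumulates at only countably many nodes.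
\end{example}

This matters because our bound on the number of accumulation sets (Lemma~\ref{lem:few}) is available only for countable subsets of $P$, so the countable subsets must already have $\mathfrak c$ accumulation points. The remedy is to split each node into $\mathfrak c$ indices according to \emph{how} it is approached. Since $\lambda\le\mathfrak c$, we can fix an injection $r:\lambda\to{}^\omega2$, which labels each height by a point of the Cantor space. Let $H=S\times{}^\omega2$, so $|H|=\mathfrak c$, and for $h=(s,y)\in H$ put
\[
A_n(h)=\{p\in P:\ s\not\subseteq p,\ \ \Delta(p,s)\ge\ell_s(n),\ \ r(\Delta(p,s)){\upharpoonright}n=y{\upharpoonright}n\}.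
\]
These sets decrease with $n$. In Example~\ref{ex:comb}, $D_0$ now accumulates at $(\mathbf 0{\upharpoonright}\alpha,y)$ whenever some sequence $\delta_j\in\Xi$ increases to $\alpha$ with $r(\delta_j)\to y$, and a single $\alpha$ can carry $\mathfrak c$ values of $y$.

\begin{lemma}\label{lem:sep}
The sets $A_n(h)$ satisfy \textup{(A1)} and \textup{(A2)}.
\end{lemma}

\begin{proof}
For (A1), let $h=(s,y)$. If $s\subseteq p$, then $p\notin A_0(h)$. Otherwise $\Delta(p,s)<\operatorname{dom}s$, so $\Delta(p,s)<\ell_s(n)$ for some $n$, and $p\notin A_n(h)$.

For (A2), let $h=(s,y)\ne h'=(s',y')$. Note that every $p\in A_n(h)$ agrees with $s$ below $\ell_s(n)$.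
\begin{itemize}
\item If $s=s'$, then $y\ne y'$; take $n$ with $y{\upharpoonright}n\ne y'{\upharpoonright}n$. A common element $p$ would have $r(\Delta(p,s)){\upharpoonright}n$ equal to both.
\item If $s\subsetneq s'$, take $n$ with $\ell_{s'}(n)\ge\operatorname{dom}s$. Every $p\in A_n(h')$ agrees with $s'$ on $\operatorname{dom}s$, so $s\subseteq p$ and $p\notin A_n(h)$. The case $s'\subsetneq s$ follows by exchanging $h$ and $h'$.
\item If $s,s'$ are incompatible, take $n$ with $\ell_s(n),\ell_{s'}(n)>\Delta(s,s')$. A common element would agree with both $s$ and $s'$ at $\Delta(s,s')$, where they differ. \qedhere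
\end{itemize}
\end{proof}

\subsection*{Accumulation sets are large}

An uncountable set of branches either splits into uncountable pieces again and again, as in Example~\ref{ex:cantor}, or from some node on it leaves a single path at uncountably many heights, as in Example~\ref{ex:comb}. In the first case we find $\mathfrak c$ nodes, and in the second one node with $\mathfrak c$ labels.

\begin{lemma}\label{lem:large}
Every uncountable $D\subseteq P$ has a countable subset $D_0$ with $|\operatorname{acc}(D_0)|=\mathfrak c$.
\end{lemma}

\begin{proof}
Call $t\in T$ \emph{big} if $D\cap[t]$ is uncountable. The empty node is big, and if $t$ is big, then so is $t^\frown0$ or $t^\frown1$, since $[t]=[t^\frown0]\cup[t^\frown1]$. As $|H|=\mathfrak c$, it is enough to find $\mathfrak c$ elements of $\operatorname{acc}(D_0)$.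

\emph{Case A: every big node has two incompatible big extensions.} By recursion on the length of $\sigma\in{}^{<\omega}2$ choose big nodes $t_\sigma$ such that $t_{\sigma^\frown0}$ and $t_{\sigma^\frown1}$ are incompatible extensions of $t_\sigma$. Choose $p_\sigma\in D\cap[t_\sigma]$ and let $D_0=\{p_\sigma:\sigma\in{}^{<\omega}2\}$.

Fix $x\in{}^\omega2$ and let $s_x=\bigcup_nt_{x{\upharpoonright}n}$. Two incompatible extensions of a node are proper extensions, so the ordinals $\operatorname{dom}t_{x{\upharpoonright}n}$ strictly increase. Their supremum $\operatorname{dom}s_x$ has cofinality $\omega$, and it is below $\lambda$ because $\operatorname{cf}(\lambda)>\omega$. Thus $s_x\in S$. Let $\sigma_n=(x{\upharpoonright}n)^\frown(1-x(n))$ be the sequence that leaves $x$ at $n$, and let $\delta_n=\Delta(t_{(x{\upharpoonright}n)^\frown0},t_{(x{\upharpoonright}n)^\frown1})$. One of these two nodes is extended by $p_{\sigma_n}$ and the other by $s_x$, and both extend $t_{x{\upharpoonright}n}$. Hence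
\[
\Delta(p_{\sigma_n},s_x)=\delta_n\ge\operatorname{dom}t_{x{\upharpoonright}n}.
\]
By compactness, a subsequence of $(r(\delta_n))_n$ converges to some $y_x\in{}^\omega2$. Given $m$, all large $n$ in this subsequence satisfy $\operatorname{dom}t_{x{\upharpoonright}n}\ge\ell_{s_x}(m)$ and $r(\delta_n){\upharpoonright}m=y_x{\upharpoonright}m$, so $p_{\sigma_n}\in A_m(s_x,y_x)$. Therefore $(s_x,y_x)\in\operatorname{acc}(D_0)$. If $x\ne x'$ first differ at $n$, then $s_x$ and $s_{x'}$ extend the incompatible nodes $t_{x{\upharpoonright}(n+1)}$ and $t_{x'{\upharpoonright}(n+1)}$, so $s_x\ne s_{x'}$. This gives $\mathfrak c$ elements of $\operatorname{acc}(D_0)$.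

\emph{Case B: some big node $t$ has no two incompatible big extensions.} Let $G$ be the set of big nodes extending $t$. Any two members of $G$ are compatible, so $b=\bigcup G$ is a function whose domain is an ordinal $\theta\le\lambda$, and every member of $G$ is contained in $b$.

\emph{Uncountably many members of $D$ leave $b$.} The set $\{p\in D:b\subseteq p\}$ is countable. If $\theta=\lambda$, it has at most one element. If $\theta<\lambda$ and the set were uncountable, then $b$ would be a big node, so some $b^\frown i$ would belong to $G$, giving $b^\frown i\subseteq b$, which is impossible. Hence $D'=\{p\in D\cap[t]:b\not\subseteq p\}$ is uncountable.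

\emph{They leave $b$ at uncountably many heights.} Let $p\in D'$ and $\delta=\Delta(p,b)$. Both $p$ and $b$ extend $t$, so $\operatorname{dom}t\le\delta<\theta$, and $p$ extends the node $u_\delta=(b{\upharpoonright}\delta)^\frown(1-b(\delta))\supseteq t$. This node is incompatible with $b$, so it is not in $G$ and therefore not big. Thus each $\delta$ arises from only countably many $p\in D'$, and $\{\Delta(p,b):p\in D'\}$ is uncountable. Let $\Xi$ consist of the first $\omega_1$ elements of this set, let $\gamma=\sup\Xi\le\theta$, and for $\delta\in\Xi$ fix $p_\delta\in D'$ with $\Delta(p_\delta,b)=\delta$. Since $\Xi$ has order type $\omega_1$, every countable subset of $\gamma$ is bounded below $\gamma$, and every uncountable subset of $\Xi$ is cofinal in $\gamma$.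

\emph{The labels.} For $u\in{}^{<\omega}2$ let $\Xi(u)=\{\delta\in\Xi:u\subseteq r(\delta)\}$. Put
\[
\mathcal W=\{u:\Xi(u)\text{ is uncountable}\},\qquad K=\{y\in{}^\omega2:y{\upharpoonright}m\in\mathcal W\text{ for all }m\}.
\]
The set $K$ is closed, since $y\notin K$ is witnessed by a finite initial segment. If $\delta\in\Xi$ and $r(\delta)\notin K$, then $\delta\in\Xi(u)$ for some $u\notin\mathcal W$, and $\bigcup_{u\notin\mathcal W}\Xi(u)$ is countable. So $r(\delta)\in K$ for uncountably many $\delta$. As $r$ is injective, $K$ is uncountable, and hence $|K|=\mathfrak c$.

\emph{One node for all labels in $K$.} We look for a height $\alpha$ of cofinality $\omega$ that is a limit of every $\Xi(u)$, $u\in\mathcal W$, at once. Let $\alpha_0=0$. Given $\alpha_n<\gamma$, choose for each $u\in\mathcal W$ some $\delta_{n,u}\in\Xi(u)$ with $\delta_{n,u}>\alpha_n$, using that $\Xi(u)$ is cofinal in $\gamma$; then, $\mathcal W$ being countable, choose $\alpha_{n+1}<\gamma$ above all $\delta_{n,u}$. The empty sequence is in $\mathcal W$, so the $\alpha_n$ strictly increase. Let $\alpha=\sup_n\alpha_n<\gamma$, $s=b{\upharpoonright}\alpha\in S$, and $D_0=\{p_{\delta_{n,u}}:n<\omega,\ u\in\mathcal W\}$.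 For $\delta\in\Xi\cap\alpha$ we have $\Delta(p_\delta,s)=\delta$. Given $y\in K$ and $m<\omega$, let $u=y{\upharpoonright}m\in\mathcal W$, take $n$ with $\alpha_n\ge\ell_s(m)$, and let $\delta=\delta_{n,u}<\alpha$. Then $\Delta(p_\delta,s)=\delta>\ell_s(m)$ and $r(\delta){\upharpoonright}m=u=y{\upharpoonright}m$, so $p_\delta\in A_m(s,y)$. Hence $\{s\}\times K\subseteq\operatorname{acc}(D_0)$.
\end{proof}

\subsection*{Accumulation sets are few}

The set $P$ has more than $\mathfrak c$ countable subsets, so counting them directly is not enough. But a countable set of branches has finished splitting below some height $\alpha<\lambda$, and what happens above $\alpha$ does not affect its accumulation set.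

\begin{lemma}\label{lem:few}
The family $\{\operatorname{acc}(D_0):D_0\subseteq P\text{ countable}\}$ has at most $\mathfrak c$ elements.
\end{lemma}

\begin{proof}
Let $D_0\subseteq P$ be countable. Since $\operatorname{cf}(\lambda)>\omega$, there is $\alpha<\lambda$ above the countably many ordinals $\Delta(p,p')$, for distinct $p,p'\in D_0$. Then $p\mapsto p{\upharpoonright}\alpha$ is injective on $D_0$.

Every $h=(s,y)\in\operatorname{acc}(D_0)$ has $\operatorname{dom}s\le\alpha$. Otherwise take $n$ with $\ell_s(n)\ge\alpha$. For $m\ge n$ the set $D_0\cap A_m(h)$ is nonempty and each of its elements $p$ satisfies $p{\upharpoonright}\alpha=s{\upharpoonright}\alpha$. By injectivity all these elements are one and the same $p$, which then lies in $\bigcap_mA_m(h)$, contrary to (A1).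

If $\operatorname{dom}s\le\alpha$, then whether $p\in A_n(s,y)$ depends only on $p{\upharpoonright}\operatorname{dom}s$, hence only on $p{\upharpoonright}\alpha$. So $\operatorname{acc}(D_0)$ is determined by $\alpha$ and the countable set $C=\{p{\upharpoonright}\alpha:p\in D_0\}\subseteq{}^\alpha2$: it consists of those $(s,y)$ with $\operatorname{dom}s\le\alpha$ such that for each $n$ some $v\in C$ satisfies $s\not\subseteq v$, $\Delta(v,s)\ge\ell_s(n)$ and $r(\Delta(v,s)){\upharpoonright}n=y{\upharpoonright}n$. By Lemma~\ref{lem:lambda}, $|{}^\alpha2|\le\mathfrak c$, so there are at most $\lambda\cdot\mathfrak c^\omega=\mathfrak c$ pairs $(\alpha,C)$.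
\end{proof}

\begin{proposition}\label{prop:system}
There is $k:H\to\omega$ with $k[\operatorname{acc}(D)]=\omega$ for every uncountable $D\subseteq P$. Hence $P={}^\lambda2$ carries an accumulation system.
\end{proposition}

\begin{proof}
Let $\mathcal Q$ be the family of all sets $\operatorname{acc}(D_0)$ with $D_0\subseteq P$ countable and $|\operatorname{acc}(D_0)|=\mathfrak c$. It has at most $\mathfrak c$ members by Lemma~\ref{lem:few}. By Lemma~\ref{lem:large} and monotonicity, $\operatorname{acc}(D)$ contains a member of $\mathcal Q$ for every uncountable $D$; in particular $\mathcal Q\ne\emptyset$. Take $k$ from Lemma~\ref{lem:color}. This gives (A3), and Lemma~\ref{lem:sep} gives (A1) and (A2).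
\end{proof}

\section{The counterexamples}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $\mathfrak c\le\tau\le2^\lambda$ and choose $P'\subseteq{}^\lambda2$ with $|P'|=\tau$. The system of Proposition~\ref{prop:system} restricts to an accumulation system on $P'$, as noted after Definition~\ref{def:system}. Proposition~\ref{prop:space} turns it into a first countable Hausdorff space $X$ with $|X|=\tau+\mathfrak c=\tau$ in which every closed set is controlled by a countable subset.

Since $2^\lambda>\mathfrak c$, the value $\tau=\mathfrak c^+$ is allowed. If $2^{<\mathfrak c}=\mathfrak c$, then no $\mu<\mathfrak c$ has $2^\mu>\mathfrak c$, so $\lambda=\mathfrak c$ and $\tau=2^{\mathfrak c}$ is allowed. Under CH every $\mu<\mathfrak c$ is countable, so $2^{<\mathfrak c}=2^\omega=\mathfrak c$.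

For the game, let the countable set $N$ control $F$. If $N=\emptyset$, then $F\subseteq\overline\emptyset$ and there is nothing to guarantee. Otherwise player II lists $N$ as $\{x_n:n<\omega\}$, with repetitions if necessary, and at inning $n$ picks $U_n\in\mathcal U_n$ containing $x_n$. Then $\bigcup_nU_n$ is an open set containing $N$, so $F\subseteq\overline{\bigcup_nU_n}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the space $X$ of Theorem~\ref{thm:strong} for $\tau=2^\lambda$. Let $F$ be closed, let $\mathcal U$ be an open cover of $F$, and let the countable set $N$ control $F$. Choose a countable $\mathcal V\subseteq\mathcal U$ with $N\subseteq\bigcup\mathcal V$. Then $F\subseteq\overline{\bigcup\mathcal V}$.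
\end{proof}

\begin{remark}\label{rem:notUrysohn}
One can see directly how these spaces avoid Alas's theorem. Let $P'$ be uncountable, and fix $q\in\mathbb Q$ and $n<\omega$. By (A3) there is $h$ with $k(h)\ge n$, and $z=(h,q)$ has $a(z)\in J_n(q)$ by \eqref{eq:anchor}. For every $m$ the open set $J_m(a(z))\cap J_n(q)$ is nonempty and contains a rational $q'$, and $(p,q')\in U_m(z)\cap U_n(p,q)$ for every $p\in P'$. So $z\in\overline{U_n(p,q)}$ for all $p\in P'$ at once. No two points of the line $P'\times\{q\}$ have neighborhoods with disjoint closures, and $Z$ has the property of the set $Y$ in Remark~\ref{rem:shape}. The spaces are also far from the two model classes of Section~\ref{sec:intro}: the sets $\{p\}\times\mathbb Q$ are pairwise disjoint and open, and $Z$ is an uncountable closed discrete set.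
\end{remark}

The examples show that Theorem~\ref{thm:positive} cannot be improved in two obvious ways. The bound in (i) is attained, since $Z$ is closed and discrete with $|Z|=\mathfrak c$, and the extra hypothesis in (ii) cannot be dropped, by Theorem~\ref{thm:main}. Our examples have cardinality at most $2^\lambda\le2^{\mathfrak c}$. We do not determine whether a ZFC upper bound such as $2^{\mathfrak c}$ holds for all first countable Hausdorff spaces that are weakly Lindel\"of with respect to closed sets.

\begin{thebibliography}{9}

\bibitem{Bella}
Angelo Bella, \emph{On Cellular-Compact and related spaces}, arXiv:1910.10445 (2019).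

\end{thebibliography}
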